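\title{The derived series of satellite knot groups and twisted Whitehead doubles of the trefoil}

\begin{abstract}
A group is hypoabelian if it has no nontrivial perfect subgroup. We show that the group of a twisted Whitehead double of a trefoil knot is hypoabelian, and in fact residually solvable, for both chiralities of the trefoil, both clasp signs and every nonzero twist number. This follows from a criterion for arbitrary satellite knots: the group of a satellite is hypoabelian exactly when the groups of the companion and of the pattern exterior are hypoabelian and the meridian of the pattern torus escapes the derived series of the group of the pattern applied to the unknot. The proof follows the companion torus up the tower of derived covers of the knot exterior, where it unwraps first to annuli and then to planes.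
\end{abstract}

\section{Introduction}

\subsection{The derived series}
The \emph{derived series} of a group $G$ is defined for all ordinals by
\[
G^{(0)}=G,\qquad G^{(\alpha+1)}=[G^{(\alpha)},G^{(\alpha)}],\qquad G^{(\alpha)}=\bigcap_{\delta<\alpha}G^{(\delta)}\ \text{ for limit } \alpha .
\]
We write $G'=G^{(1)}$ and $G''=G^{(2)}$. All terms are normal in $G$. The series decreases, so it stabilizes, and the stable term $R(G)=\bigcap_\alpha G^{(\alpha)}$ is \emph{perfect}, that is, equal to its own commutator subgroup. By induction on $\alpha$, every perfect subgroup of $G$ lies in every $G^{(\alpha)}$, so $R(G)$ is the largest perfect subgroup of $G$. The group $G$ is \emph{hypoabelian} if $R(G)=1$: equivalently, $G$ has no nontrivial perfect subgroup, or the series terminates at the identity. It is \emph{residually solvable} if every nontrivial element survives in some solvable quotient, which is the same as $G^{(\omega)}=1$. Residually solvable groups are hypoabelian, and both properties pass to subgroups, because $H^{(\alpha)}\le G^{(\alpha)}$ for $H\le G$.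

If $G=\pi_1(E)$ and $E_\alpha$ is the cover of $E$ with group $G^{(\alpha)}$, then $G^{(\alpha)}/G^{(\alpha+1)}=H_1(E_\alpha)$ and $E_{\alpha+1}$ is the universal abelian cover of $E_\alpha$. So $R(G)$ is the part of $G$ that first homology never detects, however far one climbs this tower. (Homology has integer coefficients unless indicated.)

\subsection{Satellites and Whitehead doubles}\label{sec:setup}
The following notation is used throughout. Let $V\subset S^3$ be a standard unknotted solid torus and $V'=\overline{S^3\setminus V}$ the complementary solid torus, with core $\eta$. A \emph{meridian disk} of $V$ is a properly embedded disk whose boundary is essential in $\partial V$. A \emph{pattern} is a knot $P\subset\operatorname{int}V$; it is \emph{essential} if it meets every meridian disk. Let $K$ be a nontrivial knot with meridian $\mu$ and Seifert longitude $\lambda$. Write $\nu$ for an open tubular neighborhood, and put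
\begin{itemize}
\item $E_K=S^3\setminus\nu(K)$ and $A=\pi_1(E_K)$;
\item $E_P=V\setminus\nu(P)$ and $B=\pi_1(E_P)$;
\item $E=E_P\cup_T E_K$ and $G=\pi_1(E)$, where $\partial V$ and $\partial E_K$ are identified to a torus $T$ by gluing the meridian and longitude of $V$ to $\mu$ and $\lambda$; also $C=\pi_1(T)=\langle\mu,\lambda\rangle\cong\mathbb Z^2$;
\item $E_0=E_P\cup V'$ and $G_0=\pi_1(E_0)$.
\end{itemize}
Here $E$ is the exterior of the \emph{satellite} $P(K)$ with companion $K$, and $E_0$ is the exterior of $P(U)$, the knot $P$ viewed in $S^3$, which is the satellite of the unknot $U$. In $V'$ the curve $\lambda$ bounds a disk and $\mu$ is isotopic to $\eta$. Hence $G_0=B/\langle\langle\lambda\rangle\rangle$, where $\langle\langle\cdot\rangle\rangle$ denotes normal closure, and we write $\eta\in G_0$ also for the image of $\mu$. All conditions on $\eta$ below say that it lies, or does not lie, in a normal subgroup, so they do not depend on the choice of $\eta$ up to conjugacy and inversion. The word ``knot'' includes the unknot unless stated otherwise.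

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[thick,rounded corners=12pt] (-0.25,2) -- (-3.5,2) -- (-3.5,-2) -- (3.5,-2) -- (3.5,2) -- (0.25,2);
\draw[thick,rounded corners=6pt] (-0.25,1) -- (-2.5,1) -- (-2.5,-1) -- (2.5,-1) -- (2.5,1) -- (0.25,1);
\draw[thick] (-0.25,2) arc (90:-42:0.5);
\draw[thick] (-0.25,1) arc (-90:-78:0.5);
\draw[thick] (0.25,2) arc (90:102:0.5);
\draw[thick] (0.25,1) arc (270:138:0.5);
\draw[fill=white] (-0.7,-2.3) rectangle (0.7,-0.7);
\node at (0,-1.5) {$t$};
\draw[white,line width=5pt] (3,0) ++(205:0.95 and 0.3) arc (205:335:0.95 and 0.3);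
\draw (2.05,0) arc (180:360:0.95 and 0.3);
\draw (3.95,0) arc (0:45:0.95 and 0.3);
\draw (2.05,0) arc (180:135:0.95 and 0.3);
\draw (3,0) ++(71:0.95 and 0.3) arc (71:109:0.95 and 0.3);
\node at (4.25,0) {$\eta$};
\node at (-3.9,0) {$P_t$};
\end{tikzpicture}
\caption{The Whitehead pattern $P_t$ and the curve $\eta$. The solid torus $V$ is the exterior of $\eta$ in $S^3$. The box contains $t$ full twists of the two strands. Switching both crossings of the clasp at the top gives the pattern with the other clasp sign.}
\label{fig:pattern}
\end{figure}

For $t\in\mathbb Z$, the Whitehead pattern $P_t$ consists of two parallel strands that run once around $V$, make $t$ full twists about each other relative to the longitude of $V$, and are closed up by a clasp of a chosen sign (Figure~\ref{fig:pattern}). The satellite $P_t(K)$ is the \emph{$t$-twisted Whitehead double} of $K$; its two strands follow $K$ with $t$ full twists relative to the Seifert framing. The double is \emph{twisted} if $t\ne0$. The question studied here was posed in \cite{Gu}.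

\medskip
\noindent\textbf{Question.} \emph{Let $K$ be a trefoil knot. Is the group of a twisted Whitehead double of $K$ hypoabelian, and does the answer depend on the chirality of $K$, the clasp sign or the twist number $t\ne0$?}

\subsection{What the simplest cases suggest}
Every knot group $G$ has $G/G'\cong\mathbb Z$, and two extreme cases are decided at the next step. If $G'$ is free, as for a fibered knot such as the trefoil, then $G$ is residually solvable, because free groups are (Lemma~\ref{lem:free}). If $G'\neq1$ but the Alexander module $G'/G''$ vanishes, then $G'$ is a nontrivial perfect subgroup. The Alexander module of $P_t(K)$ is $\mathbb Z[x^{\pm1}]/(\varepsilon t(x-1)^2+x)$ with $\varepsilon=\pm1$, whatever $K$ is (Lemmas~\ref{lem:tori} and~\ref{lem:alex}). It vanishes for $t=0$, which is why the untwisted double is excluded from the question.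

For $t\neq0$ this obstruction is gone, but neither extreme applies. The group $G'$ is not free: the pattern has linking number $0$ with $\eta$, so $\mu$ as well as $\lambda$ lies in $G'$, and $G'$ contains $C\cong\mathbb Z^2$. Nor can a general statement about amalgams settle the matter. For a trefoil companion, $G$ is an amalgam $A*_CB$ of residually solvable groups, and the manifolds $E_{P_t}$ are homeomorphic for all $t$; only the gluing along $T$ changes, and the gluing with $t=0$ produces a nontrivial perfect subgroup. Finally, all of $A'$ lies in $G''$, so the metabelian quotient $G/G''$ does not see the companion at all. The natural guess is that for $t\ne0$ the derived series of $G$ resolves $A'$ after all, with a delay. This is what happens.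

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $K$ be a trefoil of either chirality, and let $G$ be the group of a Whitehead double of $K$ with either clasp sign and twist number $t\ne0$. Then $G$ is hypoabelian. Moreover $G^{(\omega)}=1$, while $G^{(n)}\ne1$ for all finite $n$. Also $\lambda\in G^{(3)}$ and $C\cap G^{(4)}=1$.
\end{theorem}

So the answer is yes for every choice, and the derived series reaches the identity exactly at $\omega$. Theorem~\ref{thm:A} comes from a criterion for all satellites.

\begin{theorem}\label{thm:B}
Let $P$ be an essential pattern and $K$ a nontrivial knot.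
\begin{enumerate}
\item[(1)] $G$ is hypoabelian if and only if $A$ and $B$ are hypoabelian and $\eta\notin R(G_0)$.
\item[(2)] $G$ is residually solvable if and only if $A$ and $B$ are residually solvable and $\eta\notin G_0^{(\omega)}$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:C}
Let $K$ be a nontrivial knot, fix either clasp sign, and let $t\in\mathbb Z$. The group of the $t$-twisted Whitehead double of $K$ is hypoabelian (resp.\ residually solvable) if and only if $t\ne0$ and the group of $K$ is hypoabelian (resp.\ residually solvable).
\end{corollary}

The proof of Theorem~\ref{thm:B} watches the preimage of the torus $T$ in the covers $E_\alpha$. There are three phases. As long as $\mu\in G^{(\alpha)}$, the preimage consists of tori, all of $A$ lies in $G^{(\alpha)}$, and the series of $G$ is pulled back from that of $G_0$. The condition on $\eta$ says that this phase ends. In the second phase $\mu$ has left the series but $\lambda$ has not, the preimage consists of annuli, and the series of $G$ induces on $A$ exactly the derived series of $A$, with shifted index; this is the key step. Since $A$ is hypoabelian, $\lambda$ leaves as well. In the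 third phase the preimage consists of planes and $G^{(\alpha)}$ is a free product of subgroups of conjugates of $A$ and $B$ and a free group. Section~\ref{sec:cable} shows the mechanism on a cable, Section~\ref{sec:filtered} supplies the homological input, Sections~\ref{sec:phases} and~\ref{sec:planes} treat the three phases, and Sections~\ref{sec:whitehead} and~\ref{sec:final} apply the criterion to $P_t$.

\section{The amalgam and a first example}\label{sec:cable}

\subsection{The group of a satellite}
By the loop theorem, a boundary torus of a compact orientable $3$-manifold is $\pi_1$-injective unless an essential simple closed curve on it bounds a properly embedded disk. In $E_K$ such a curve would be null-homologous, hence parallel to $\lambda$, and $K$ would be the unknot. In $E_P$ such a disk would be a meridian disk of $V$ that misses $P$. So for $K$ nontrivial and $P$ essential, $C$ injects into $A$ and $B$, and van Kampen's theorem gives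
\[
G=A*_CB,\qquad A,B,C\le G .
\]
In particular $\lambda\ne1$. We use three standard facts about the knot group $A$: the quotient $A/A'$ is infinite cyclic, generated by $\mu$; $\lambda\in A'$; and $A=\langle\langle\mu\rangle\rangle$.

Killing $A'$ in $G$ gives the pushout of $A/A'\leftarrow C\to B$. The left map is onto with kernel $\langle\lambda\rangle$, so the pushout is $B/\langle\langle\lambda\rangle\rangle=G_0$. We obtain an epimorphism
\[
q\colon G\to G_0,\qquad \ker q=\langle\langle A'\rangle\rangle,\qquad q(\mu)=\eta .
\]

\subsection{Free groups}
The following standard fact is the base case of everything below. Its proof already has the flavor of the general argument: a loop leaves the derived series at the first cover in which its lift is homologically essential.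

\begin{lemma}\label{lem:free}
Free groups are residually solvable. If $H'$ is contained in a free subgroup of a group $H$, then $H$ is residually solvable.
\end{lemma}

\begin{proof}
Let $F$ be the fundamental group of a wedge of circles and let $L_n$ be the cover with group $F^{(n)}$. Suppose $F^{(n)}\ne1$, and let $w$ be a shortest nontrivial reduced word in $F^{(n)}$. It lifts to a closed path in the graph $L_n$. If a proper subpath were closed, its label would be a shorter nontrivial reduced word, and it would lie in $F^{(n)}$ because the cover is regular. So the lift is an embedded circle, which is nonzero in $H_1(L_n)=F^{(n)}/F^{(n+1)}$. Thus the minimal length of a nontrivial element of $F^{(n)}$ strictly increases with $n$, and $F^{(\omega)}=1$. If $H'\le F$, then $H^{(n+1)}\le F^{(n)}$ for all $n$.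
\end{proof}

\subsection{A cable, by hand}
We shall twice use the following case of Reidemeister--Schreier rewriting. Let $H=\langle r,s\mid\rho\rangle$ map onto $\mathbb Z$ by $r\mapsto0$, $s\mapsto1$. The kernel of the corresponding map on the free group is free on the elements $r_i=s^irs^{-i}$, $i\in\mathbb Z$, so the kernel in $H$ is generated by the $r_i$ with relators $s^n\rho s^{-n}$, the index shifts of $\rho$ written in the $r_i$.

\begin{example}\label{ex:cable}
Let $P$ be the curve on a torus parallel to $\partial V$ that runs twice longitudinally and once meridionally. This torus cuts $E_P$ into a solid torus, with core $c$, and a collar of $T$, glued along an annulus parallel to $P$. Therefore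
\[
B=\langle c,\mu,\lambda\mid \mu\lambda=\lambda\mu,\ c^2=\mu\lambda^2\rangle=\langle c,\lambda\mid c^2\lambda=\lambda c^2\rangle .
\]
The first presentation is an amalgam over $\mathbb Z$ with factor $C$, so $C$ injects and $P$ is essential. Setting $\lambda=1$ gives $G_0=\langle c\rangle\cong\mathbb Z$ and $\eta=c^2$. Thus $\ker q=G'$, and $\mu$ has infinite order already in $G/G'$.

Consider the infinite cyclic cover $E_1$ of $E$. The preimage $X$ of $E_P$ is connected, and $\pi_1(X)$ is generated by $\lambda_i=c^i\lambda c^{-i}$ with relations $\lambda_{i+2}=\lambda_i$; it is free on $\lambda_0,\lambda_1$. Since $q(C)=q(A)=\langle c^2\rangle$ has index $2$, the preimage of $T$ consists of two annuli, with cores $\lambda_0$ and $\lambda_1$, and the preimage of $E_K$ consists of two copies of the infinite cyclic cover of $E_K$, with groups $A'$ and $cA'c^{-1}$. By van Kampen's theorem,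
\[
G'=A'*_{\langle\lambda_0\rangle}\langle\lambda_0,\lambda_1\rangle*_{\langle\lambda_1\rangle}cA'c^{-1}=A'*cA'c^{-1}.
\]
The retraction $G'\to A'$ maps $G^{(1+\gamma)}$ into $A^{(1+\gamma)}$ and fixes $G'\cap A=A'$. Hence $G^{(1+\gamma)}\cap A=A^{(1+\gamma)}$ for every ordinal $\gamma$.
\end{example}

What made this work is that the cores of the annuli form a basis of $\pi_1(X)$, so the pattern side imposes no relation on the companion side. Independence of this kind is needed: if $c_0$ generates the amalgamated subgroup of $H_1*_{\langle c_0\rangle}H_2$ and $c_0\in H_2'$ but $c_0\notin H_1'$, then $c_0$ lies in the commutator subgroup of the amalgam, which therefore meets $H_1$ in more than $H_1'$. For a general pattern we cannot compute $\pi_1(X)$, but to advance one step in the derived series a homological statement suffices: the cores of the annuli are linearly independent in $H_1(X)$. In the example there is a reason for this that generalizes. Attaching a copy of $D^2\times\mathbb R$ along each annulus turns $X$ into the infinite cyclic cover $Y$ of $E_0$; a linear relation among the cores in $H_1(X)$, capped off by meridian disks, would give a nonzero class in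 $H_2(Y)$; and $H_2(Y)=0$. The next section proves this vanishing for all the covers we meet.

\section{Covers of knot exteriors with filtered deck group}\label{sec:filtered}

In the key step, $Y$ is a cover of $E_0$ whose deck group is the image of $B$ in $G/G^{(\alpha)}$. There is no reason for this group to be of the form $G_0/G_0^{(\delta)}$, so we need a class of groups that contains the quotients $G/G^{(\alpha)}$ and is closed under subgroups. The results of this section are a transfinite form of Strebel's argument.

\begin{definition}
A group $\Gamma$ is \emph{filtered} if it has normal subgroups $\Gamma=\Gamma_0\ge\Gamma_1\ge\dots\ge\Gamma_\alpha=1$, indexed by the ordinals $\delta\le\alpha$, such that each $\Gamma_\delta/\Gamma_{\delta+1}$ is torsion-free abelian and $\Gamma_\delta=\bigcap_{\gamma<\delta}\Gamma_\gamma$ for limit $\delta$.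
\end{definition}

A subgroup $H$ of a filtered group is filtered by the groups $H\cap\Gamma_\delta$, whose successive quotients embed in those of $\Gamma$. A filtered group is torsion-free: if $g\ne1$, the least $\delta$ with $g\notin\Gamma_\delta$ is neither $0$ nor a limit, so $\delta=\gamma+1$, and $g$ has nontrivial image, hence image of infinite order, in $\Gamma_\gamma/\Gamma_{\gamma+1}$.

In this section $k$ is $\mathbb Z$ or a prime field $\mathbb F_p$, regarded as a trivial module over the group ring $k\Gamma$ through the augmentation $k\Gamma\to k$, $g\mapsto1$.

\begin{lemma}\label{lem:inj}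
Let $\Gamma$ be filtered and let $f\colon M\to M'$ be a homomorphism of free left $k\Gamma$-modules. If $k\otimes_{k\Gamma}f$ is injective, then $f$ is injective.
\end{lemma}

\begin{proof}
\emph{The case of a torsion-free abelian group $Q$.} The ring $kQ$ is a domain, since any two elements lie in $kQ_0$ for a finitely generated subgroup $Q_0\cong\mathbb Z^n$, and $kQ_0$ is a Laurent polynomial ring over $k$. Let $m\in\ker f$. It lies in the span of a finite part $I$ of a basis of $M$, and $f$ maps this span into the span of a finite part $J$ of a basis of $M'$. The augmentation of the resulting matrix over $kQ$ defines an injective map $k^I\to k^J$, so it has a nonzero $|I|\times|I|$ minor. The corresponding minor $u\in kQ$ of the original matrix has nonzero augmentation, so $u\ne0$. Multiplying by the adjugate of the square submatrix gives $um=0$, and $m=0$ because $kQ$ is a domain.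

\emph{The general case.} Let $f_\delta\colon M_\delta\to M'_\delta$ be the map $k[\Gamma/\Gamma_\delta]\otimes_{k\Gamma}f$. Then $f_0=k\otimes_{k\Gamma}f$ and $f_\alpha=f$. We show by induction that every $f_\delta$ is injective.

For a successor $\delta+1$, let $Q=\Gamma_\delta/\Gamma_{\delta+1}$, a normal subgroup of $\Gamma/\Gamma_{\delta+1}$. The ring $k[\Gamma/\Gamma_{\delta+1}]$ is a free left $kQ$-module on a set of coset representatives, and $k\otimes_{kQ}k[\Gamma/\Gamma_{\delta+1}]=k[\Gamma/\Gamma_\delta]$. So $M_{\delta+1}$ and $M'_{\delta+1}$ are free over $kQ$ and $k\otimes_{kQ}f_{\delta+1}=f_\delta$ is injective. By the abelian case, $f_{\delta+1}$ is injective.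

For a limit $\delta$, let $0\ne m\in M_\delta$. Finitely many elements of $\Gamma/\Gamma_\delta$ occur in the coordinates of $m$. Two distinct ones have distinct images in $\Gamma/\Gamma_\gamma$ for some $\gamma<\delta$, since $\Gamma_\delta=\bigcap_{\gamma<\delta}\Gamma_\gamma$, and the largest of these finitely many $\gamma$ separates them all. So the image $\bar m\in M_\gamma$ is nonzero. Then $f_\gamma(\bar m)\ne0$, and $f_\gamma(\bar m)$ is the image of $f_\delta(m)$.
\end{proof}

Torsion must be excluded: for $\Gamma=\langle g\mid g^n\rangle$ with $n\ge2$, multiplication by $1+g+\dots+g^{n-1}$ on $\mathbb Z\Gamma$ augments to multiplication by $n$ on $\mathbb Z$ but kills $1-g$.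

\begin{lemma}\label{lem:H2}
Let $E_J$ be the exterior of a knot $J$, let $\pi_1(E_J)\to\Gamma$ be an epimorphism onto a filtered group, and let $Y$ be the corresponding regular cover of $E_J$. Then $H_2(Y;k)=0$ for $k=\mathbb Z$ and $k=\mathbb F_p$.
\end{lemma}

\begin{proof}
A compact connected $3$-manifold with nonempty boundary collapses to a finite $2$-complex; let $L\simeq E_J$ be one, and let $\tilde L\simeq Y$ be its $\Gamma$-cover. By Alexander duality $H_2(E_J)=0$ and $H_1(E_J)\cong\mathbb Z$, so $H_2(L;k)=0$ by universal coefficients. As $L$ has no $3$-cells, this says that $\partial_2\colon C_2(L;k)\to C_1(L;k)$ is injective. The cellular chain groups of $\tilde L$ are free $k\Gamma$-modules on lifts of the cells of $L$, and $k\otimes_{k\Gamma}C_*(\tilde L;k)=C_*(L;k)$. By Lemma~\ref{lem:inj}, $\partial_2$ is injective on $C_2(\tilde L;k)$, so $H_2(\tilde L;k)=0$.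
\end{proof}

To apply this to the derived tower we must know that its quotients are filtered. The coefficients $\mathbb F_p$ make the induction close up.

\begin{lemma}\label{lem:tf}
Let $H$ be a knot group. Then $H^{(\delta)}/H^{(\delta+1)}$ is torsion-free for every ordinal $\delta$. Hence $H/H^{(\alpha)}$ is filtered, and so torsion-free, for every $\alpha$.
\end{lemma}

\begin{proof}
Suppose the first claim holds for all $\gamma<\delta$. Then $H/H^{(\delta)}$ is filtered by the groups $H^{(\gamma)}/H^{(\delta)}$, $\gamma\le\delta$. Let $Y$ be the cover of the knot exterior with group $H^{(\delta)}$. The coefficient sequence $0\to\mathbb Z\xrightarrow{p}\mathbb Z\to\mathbb F_p\to0$ gives an exact sequence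
\[
H_2(Y;\mathbb F_p)\to H_1(Y)\xrightarrow{\,p\,}H_1(Y),
\]
whose first term vanishes by Lemma~\ref{lem:H2}. So $H_1(Y)=H^{(\delta)}/H^{(\delta+1)}$ has no $p$-torsion, for every prime $p$.
\end{proof}

Lemma~\ref{lem:tf} will be applied to both $G$ and $G_0$. It also explains why there are only three phases: an element that has left the series has no nontrivial power in it, so $T$ is never covered by a larger torus.

\section{The companion group inside the derived series}\label{sec:phases}

In this section and the next, $P$ is essential and $K$ is nontrivial.

\subsection{Tori}
While $\eta$ stays in the series of $G_0$, the group $G$ cannot be distinguished from $G_0$, and this persists one step further.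

\begin{lemma}\label{lem:tori}
Let $\alpha$ be an ordinal.
\begin{enumerate}
\item[(a)] If $\eta\in G_0^{(\delta)}$ for all $\delta<\alpha$, then $G^{(\delta)}=q^{-1}(G_0^{(\delta)})$ for all $\delta\le\alpha$.
\item[(b)] If $\eta\in G_0^{(\alpha)}$, then $A\le G^{(\alpha)}$. In particular, $\eta\in R(G_0)$ implies $1\ne A\le R(G)$, and $\eta\in G_0^{(\omega)}$ implies $1\ne A\le G^{(\omega)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on $\delta$. The case $\delta=0$ is trivial, and preimages commute with intersections. Let $\delta+1\le\alpha$. Since $\eta\in G_0^{(\delta)}$, we have $\mu\in q^{-1}(G_0^{(\delta)})=G^{(\delta)}$. As $\mu$ normally generates $A$ and $G^{(\delta)}$ is normal, $A\le G^{(\delta)}$. Hence $A'\le G^{(\delta+1)}$, and $\ker q\le G^{(\delta+1)}$ by normality. Finally $q(G^{(\delta+1)})=q(G^{(\delta)})'=G_0^{(\delta+1)}$, and a subgroup containing $\ker q$ is the preimage of its image.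

(b) By (a), $\mu\in q^{-1}(G_0^{(\alpha)})=G^{(\alpha)}$, so $A\le G^{(\alpha)}$ as before.
\end{proof}

Suppose $\eta\notin R(G_0)$. The \emph{depth} of $P$ is the least ordinal $d$ with $\eta\notin G_0^{(d)}$. For instance, $d=1$ exactly when $\operatorname{lk}(\eta,P)\ne0$, as in Example~\ref{ex:cable}.

\begin{lemma}\label{lem:depth}
Suppose $\eta\notin R(G_0)$. Then $G^{(d)}\cap A=A'$, and $\mu$ has infinite order in $G/G^{(\alpha)}$ for all $\alpha\ge d$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:tori}(a), $G^{(d)}=q^{-1}(G_0^{(d)})$, and this group contains $\ker q\ge A'$. By Lemma~\ref{lem:tf}, $G_0/G_0^{(d)}$ is torsion-free, so $\eta^i\notin G_0^{(d)}$ and $\mu^i\notin G^{(d)}$ for $i\ne0$. This gives the second claim, since $G^{(\alpha)}\le G^{(d)}$. Every element of $A$ has the form $\mu^ig$ with $g\in A'$, and it lies in $G^{(d)}$ only if $i=0$.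
\end{proof}

\subsection{Annuli}
The inclusion $(G^{(\alpha)}\cap A)'\le G^{(\alpha+1)}\cap A$ always holds. The difficulty is the reverse one: an element of $A$ might become a product of commutators in $G^{(\alpha)}$ only with the help of $B$ and of the other conjugates of $A$. The key step rules this out.

\begin{proposition}\label{prop:key}
Suppose that $\mu$ has infinite order in $G/G^{(\alpha)}$ and that $\lambda\in G^{(\alpha)}$. Then
\[
G^{(\alpha+1)}\cap A=(G^{(\alpha)}\cap A)' .
\]
\end{proposition}

\begin{proof}
Let $\Gamma=G/G^{(\alpha)}$, which is filtered by Lemma~\ref{lem:tf}. Let $\tilde E_P,\tilde E_K,\tilde T$ be the preimages of $E_P,E_K,T$ in the cover $E_\alpha\to E$ with deck group $\Gamma$. By the hypotheses, $\mu^i\lambda^j$ dies in $\Gamma$ exactly when $i=0$, so the components of $\tilde T$ are annuli $S^1\times\mathbb R$ whose core circles are lifts of $\lambda$.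

\emph{Claim: $H_1(\tilde T)\to H_1(\tilde E_P)$ is injective.} Each component of $\tilde T$ lies in exactly one component of $\tilde E_P$, so the map is a direct sum over the components $X$ of $\tilde E_P$. Each $X$ is the regular cover of $E_P$ with group $\ker(B\to\Gamma)$ and deck group $\Gamma_B=\operatorname{im}(B\to\Gamma)$. Since $\lambda$ dies in $\Gamma$, the epimorphism $B\to\Gamma_B$ factors through $G_0=B/\langle\langle\lambda\rangle\rangle$. Let $Y$ be the resulting $\Gamma_B$-cover of the knot exterior $E_0=E_P\cup V'$. The preimage of $E_P$ in $Y$ is the cover determined by $B\to\Gamma_B$, namely $X$. The generator $\eta$ of $\pi_1(V')$ maps to the image of $\mu$, which has infinite order, so the preimage $\tilde V'$ of $V'$ is a disjoint union of copies of $D^2\times\mathbb R$, attached to $X$ along $\tilde T\cap X$. The group $\Gamma_B$ is filtered, being a subgroup of $\Gamma$, so $H_2(Y)=0$ by Lemma~\ref{lem:H2}. Since $H_1(\tilde V')=0$, the Mayer--Vietoris sequence of $Y=X\cup\tilde V'$ reads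
\[
0=H_2(Y)\to H_1(\tilde T\cap X)\to H_1(X),
\]
which proves the claim.

Now consider the Mayer--Vietoris sequence of $E_\alpha=\tilde E_P\cup\tilde E_K$:
\[
H_1(\tilde T)\to H_1(\tilde E_P)\oplus H_1(\tilde E_K)\to H_1(E_\alpha).
\]
If $v\in H_1(\tilde E_K)$ dies in $H_1(E_\alpha)$, then $(0,v)$ is the image of some $z\in H_1(\tilde T)$, and $z$ dies in $H_1(\tilde E_P)$. By the claim $z=0$, so $v=0$. Thus $H_1(\tilde E_K)\to H_1(E_\alpha)$ is injective. The component of $\tilde E_K$ through the base point has fundamental group $\ker(A\to\Gamma)=G^{(\alpha)}\cap A$, and its homology is a direct summand of $H_1(\tilde E_K)$. So the map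
\[
(G^{(\alpha)}\cap A)/(G^{(\alpha)}\cap A)'\to G^{(\alpha)}/G^{(\alpha+1)}
\]
induced by inclusion is injective, which is the assertion.
\end{proof}

The hypothesis on $\lambda$ lets $X$ be completed to a cover of a knot exterior, and the hypothesis on $\mu$ makes the filling $\tilde V'$ acyclic. Without the latter the conclusion can fail: if $\operatorname{lk}(\eta,P)=0$, then $G'\cap A=A\ne A'$ by Lemma~\ref{lem:tori}(b), contrary to the formula for $\alpha=0$.

\begin{corollary}\label{cor:shift}
Suppose $\eta\notin R(G_0)$, and let $\gamma$ be an ordinal such that $\lambda\in G^{(d+\delta)}$ for all $\delta<\gamma$. Then $G^{(d+\gamma)}\cap A=A^{(1+\gamma)}$.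
\end{corollary}

\begin{proof}
Induct on $\gamma$; the hypothesis passes to smaller ordinals. The case $\gamma=0$ is Lemma~\ref{lem:depth}. If $\gamma=\delta+1$, Proposition~\ref{prop:key} applies with $\alpha=d+\delta$, by Lemma~\ref{lem:depth} and the hypothesis on $\lambda$, and gives $G^{(d+\gamma)}\cap A=(A^{(1+\delta)})'=A^{(1+\gamma)}$. If $\gamma$ is a limit, then $d+\gamma$ and $1+\gamma$ are limits, the suprema of the ordinals $d+\delta$ and $1+\delta$ with $\delta<\gamma$, so both sides are the intersections of the earlier terms.
\end{proof}

\section{Free products and the proof of Theorem~\ref{thm:B}}\label{sec:planes}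

Once $\lambda$ has left the series, $X$ can no longer be filled in, but this is no longer needed: the edge group disappears. Recall that $G=A*_CB$ acts without inversions on its Bass--Serre tree, with vertex set $G/A\sqcup G/B$ and edge set $G/C$; the stabilizers of vertices are the conjugates of $A$ and $B$, and those of edges are the conjugates of $C$. By the structure theorem \cite[Ch.~I, \S5]{Serre}, a group acting on a tree without inversions and with trivial edge stabilizers is the free product of a free group and the stabilizers of representatives of the vertex orbits.

\begin{lemma}\label{lem:planes}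
Suppose $\eta\notin R(G_0)$, $\beta\ge d$ and $\lambda\notin G^{(\beta)}$. Then $C\cap G^{(\beta)}=1$, and every normal subgroup $N$ of $G$ contained in $G^{(\beta)}$ is a free product of a free group and groups of the form $N\cap gAg^{-1}$ and $N\cap gBg^{-1}$.
\end{lemma}

\begin{proof}
Let $\mu^i\lambda^j\in G^{(\beta)}\le G^{(d)}$. By Lemma~\ref{lem:depth}, $\lambda\in A'\le G^{(d)}$, so $\mu^i\in G^{(d)}$ and $i=0$. Then $\lambda^j\in G^{(\beta)}$ while $\lambda\notin G^{(\beta)}$, and $G/G^{(\beta)}$ is torsion-free by Lemma~\ref{lem:tf}, so $j=0$. Since $N$ is normal, $N\cap gCg^{-1}=g(N\cap C)g^{-1}=1$. So $N$ acts on the tree with trivial edge stabilizers.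
\end{proof}

\begin{lemma}\label{lem:freeprod}
A free product of arbitrarily many residually solvable groups is residually solvable.
\end{lemma}

\begin{proof}
Let $g\ne1$. Its normal form has finitely many syllables, from finitely many factors $H_1,\dots,H_r$. Kill all other factors and replace each $H_i$ by $\bar H_i=H_i/H_i^{(n)}$, with $n$ so large that all syllables of $g$ survive. The image of $g$ in $\Pi=\bar H_1*\dots*\bar H_r$ is still in normal form, hence nontrivial. It remains to see that $\Pi$ is residually solvable. The kernel $F$ of $\Pi\to\bar H_1\times\dots\times\bar H_r$ is normal and meets each factor trivially, so it meets every conjugate of a factor trivially, and it is free by the Kurosh subgroup theorem. Since $\Pi^{(n)}\le F$, we get $\Pi^{(n+m)}\le F^{(m)}$ for all $m$, and $\Pi^{(\omega)}=1$ by Lemma~\ref{lem:free}.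
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Necessity.} The subgroups $A$ and $B$ inherit either property from $G$. The conditions on $\eta$ are necessary by Lemma~\ref{lem:tori}(b).

\emph{Sufficiency in (1).} Suppose $\lambda\in R(G)$. Then Corollary~\ref{cor:shift} applies for every $\gamma$ and gives $\lambda\in G^{(d+\gamma)}\cap A=A^{(1+\gamma)}$. Hence $\lambda\in R(A)=1$, a contradiction. So $\lambda\notin G^{(\beta)}$ for some $\beta$, which we may take $\ge d$. Apply Lemma~\ref{lem:planes} to $N=R(G)$. Each factor of the free product is a quotient of the perfect group $N$, so it is perfect. A perfect free group is trivial, and the other factors are perfect subgroups of conjugates of the hypoabelian groups $A$ and $B$, so they are trivial. Hence $R(G)=1$.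

\emph{Sufficiency in (2).} Since $\eta\notin G_0^{(\omega)}\ge R(G_0)$, the depth $d$ is defined and finite. If $\lambda$ were in $G^{(n)}$ for all finite $n$, Corollary~\ref{cor:shift} would give $\lambda\in A^{(1+m)}$ for all finite $m$, so $\lambda\in A^{(\omega)}=1$. Hence $\lambda\notin G^{(n)}$ for some finite $n\ge d$. By Lemma~\ref{lem:planes} with $N=G^{(n)}$, this group is a free product of a free group and subgroups of conjugates of $A$ and $B$. All factors are residually solvable, so $G^{(\omega)}=(G^{(n)})^{(\omega)}=1$ by Lemma~\ref{lem:freeprod}.
\end{proof}

\begin{remark}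
Both standing hypotheses are needed. If $P$ is an unknot inside a ball in $V$, then $G\cong\mathbb Z$ is residually solvable although $\eta=1$. If $K$ were the unknot, then $G=G_0$; for the pattern $P_0$, the diagram of $P_0(U)$ in Figure~\ref{fig:pattern} has only the two crossings of the clasp and represents the unknot, so $G\cong\mathbb Z$ although $\eta\in G_0'=1$.
\end{remark}

\section{The Whitehead pattern}\label{sec:whitehead}

To apply Theorem~\ref{thm:B} to $P=P_t$ we must locate $\eta$ in the derived series of $G_0$, show that $P_t$ is essential, and understand $B$.

\subsection{The position of \texorpdfstring{$\eta$}{eta}}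
Since $\operatorname{lk}(\eta,P_t)=0$, the first place to look for $\eta$ is the Alexander module $G_0'/G_0''$, which we compute from a Seifert surface contained in $V$. Orient $P_t$; the two parallel strands run in opposite directions. Smoothing the two crossings of the clasp leaves two parallel curves, which bound an annulus $\Sigma_a\subset V$, and a small circle, which bounds a disk lying just over $\Sigma_a$. This disk and the two half-twisted bands at the crossings form a band that arches over $\Sigma_a$ from one edge to the other. The band and the square $D\subset\Sigma_a$ beneath it form a Hopf band $\Sigma_b$, an unknotted annulus with one full twist. It lies in a ball $D^3\subset V$ with $D^3\cap\Sigma_a=D\subset\partial D^3$. The union $\Sigma=\Sigma_a\cup\Sigma_b$, the plumbing of the two annuli, is a genus-one surface in $V$ with boundary $P_t$. The cores $a$ and $b$ of the annuli meet once and form a basis of $H_1(\Sigma)$, and $a$ is isotopic to the core of $V$.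

For a curve $c$ on $\Sigma$, let $c^\pm$ be its push-offs to the two sides of $\Sigma$, with the sides named so that $a^+$ misses $D^3$. Linking numbers are taken in $S^3$. We have $\operatorname{lk}(a^\pm,a)=t$, up to a sign convention that plays no role, and $\operatorname{lk}(b^\pm,b)=\varepsilon=\pm1$, depending on the clasp. Put $\Lambda=\mathbb Z[x^{\pm1}]$.

\begin{lemma}\label{lem:alex}
For every $t\in\mathbb Z$, $\eta\in G_0'$ and there is an isomorphism
\[
G_0'/G_0''\cong\Lambda/(\Delta),\qquad \Delta=\varepsilon t(x-1)^2+x,
\]
under which $\eta$ corresponds to the class of a unit $\pm x^k$. If $t\ne0$, then $\eta\notin G_0''$ and $P_t$ has depth $2$. If $t=0$, then $\eta\in R(G_0)$.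
\end{lemma}

\begin{proof}
Since $b\subset D^3$ and $a^+$ misses $D^3$, we have $\operatorname{lk}(a^+,b)=0$. Passing from $a^+$ to $a^-$ crosses $b$ once, so $\operatorname{lk}(a^-,b)=\kappa=\pm1$. Moving both curves in the normal direction gives $\operatorname{lk}(b^+,a)=\operatorname{lk}(b,a^-)=\kappa$ and $\operatorname{lk}(b^-,a)=\operatorname{lk}(b,a^+)=0$. By Alexander duality, $H_1(S^3\setminus\Sigma)$ has a basis $a^*,b^*$ in which a curve $c$ represents $\operatorname{lk}(c,a)\,a^*+\operatorname{lk}(c,b)\,b^*$. Thus
\[
a^+=ta^*,\qquad a^-=ta^*+\kappa b^*,\qquad b^+=\kappa a^*+\varepsilon b^*,\qquad b^-=\varepsilon b^* .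
\]
The infinite cyclic cover of $E_0$ has first homology $G_0'/G_0''$. It is a chain of copies of $E_0$ cut along $\Sigma$, permuted by the deck transformation $x$, with consecutive copies glued along a lift of $\Sigma$. For a suitable choice of the generator $x$, the Mayer--Vietoris sequence is
\[
\Lambda\otimes H_1(\Sigma)\to\Lambda\otimes H_1(S^3\setminus\Sigma)\to G_0'/G_0''\to\Lambda\xrightarrow{x-1}\Lambda ,
\]
with first map $c\mapsto xc^+-c^-$ and last map injective. So $G_0'/G_0''$ is generated over $\Lambda$ by $a^*,b^*$ with relations
\[
xta^*=ta^*+\kappa b^*,\qquad x(\kappa a^*+\varepsilon b^*)=\varepsilon b^* .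
\]
The first says $\kappa b^*=t(x-1)a^*$ and eliminates $b^*$. The second, multiplied by $\kappa$, is $xa^*+\varepsilon(x-1)\kappa b^*=0$, which becomes $\Delta a^*=0$. So the module is $\Lambda/(\Delta)$ with generator $a^*$.

The curve $\eta$ lies outside $V\supset\Sigma$, so it misses a Seifert surface, $\eta\in G_0'$, and $\eta$ lifts to one copy of the cut-open exterior. Now $\operatorname{lk}(\eta,a)=\pm1$ because $a$ is isotopic to the core of $V$, and $\operatorname{lk}(\eta,b)=0$ because $b\subset D^3$. So $\eta$ represents $\pm a^*$ in $H_1(S^3\setminus\Sigma)$ and $\pm x^ka^*$ in $G_0'/G_0''$, where $k$ depends on the path to the base point.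

The units of $\Lambda$ are the monomials $\pm x^k$. If $t\ne0$, then $\Delta=\varepsilon tx^2+(1-2\varepsilon t)x+\varepsilon t$ is not a monomial, so $\Lambda/(\Delta)\ne0$ and its generator $\pm x^ka^*$ is nonzero. If $t=0$, then $\Delta=x$ is a unit, so $G_0'$ is perfect and $\eta\in G_0'\le R(G_0)$.
\end{proof}

Since $\eta\in G_0'$, Lemma~\ref{lem:tori}(a) with $\alpha=2$ gives $G/G''\cong G_0/G_0''$, so $\Lambda/(\Delta)$ is also the Alexander module of the double $P_t(K)$.

\begin{remark}
If $P(U)$ is fibered, every cover of $E_0$ with group inside $G_0'$ is a surface with boundary times $\mathbb R$, so its second homology vanishes without Lemma~\ref{lem:H2}. This shortcut is not available for $|t|\ge2$. If $P_t(U)$ were fibered, $\Lambda/(\Delta)$ would be finitely generated over $\mathbb Z$, so $\Delta$ would divide a monic polynomial in $\Lambda$, forcing its leading coefficient $\varepsilon t$ to be $\pm1$.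
\end{remark}

\subsection{The pattern exterior}
Cutting $V$ along a meridian disk that crosses the two parallel strands and regluing after a full rotation defines a homeomorphism of $V$. It changes the number of twists by one, keeps the clasp, and preserves the set of meridian disks. So the pairs $(V,P_t)$ with a fixed clasp are homeomorphic for all $t$; the homeomorphisms fix $\mu$ and change the longitude by multiples of $\mu$.

\begin{lemma}\label{lem:ess}
For every $t\in\mathbb Z$, the pattern $P_t$ is essential.
\end{lemma}

\begin{proof}
By the twist homeomorphism we may take $t=1$. If a meridian disk missed $P_1$, then $\mu=1$ in $B$ and $\eta=1$ in $G_0$, contrary to Lemma~\ref{lem:alex}, whose proof does not use that the pattern is essential.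
\end{proof}

\begin{lemma}\label{lem:W}
For every $t\in\mathbb Z$, the group $B=\pi_1(E_{P_t})$ is a semidirect product $F\rtimes\mathbb Z$ with $F$ free of rank $3$. In particular, $B$ is residually solvable.
\end{lemma}

\begin{proof}
We may take $t=0$. Then $E_{P_0}$ is the exterior of the link $P_0\cup\eta$, which is the Whitehead link or its mirror image, so $B$ is the Whitehead link group. The Whitehead link is the two-bridge link $S(8,3)$, and its standard presentation is
\[
B=\langle u,v\mid uw=wu\rangle,\qquad w=vuv^{-1}u^{-1}v^{-1}uv ,
\]
where the $i$th letter of $w$ has exponent $(-1)^{\lfloor 3i/8\rfloor}$. Map $B$ onto $\mathbb Z$ by $u,v\mapsto1$, with kernel $F$. Change generators to $s=v$ and $r=uv^{-1}$, so that $u=rs$, $r\mapsto0$, $s\mapsto1$, and put $r_i=s^irs^{-i}$. Then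
\[
w=s\cdot rs\cdot s^{-1}\cdot s^{-1}r^{-1}\cdot s^{-1}\cdot rs\cdot s=(srs^{-1})\,r^{-1}\,(s^{-1}rs)\,s=r_1r_0^{-1}r_{-1}\,s .
\]
Using $sr_i=r_{i+1}s$, we get $uw=r_0r_2r_1^{-1}r_0\,s^2$ and $wu=r_1r_0^{-1}r_{-1}r_1\,s^2$. By the rewriting recalled in Section~\ref{sec:cable}, $F$ is generated by the $r_i$ with relations
\[
r_nr_{n+2}r_{n+1}^{-1}r_n=r_{n+1}r_n^{-1}r_{n-1}r_{n+1}\qquad(n\in\mathbb Z).
\]
The extreme generators $r_{n+2}$ and $r_{n-1}$ each occur exactly once. So the relations with $n=0,1,2,\dots$ express $r_2,r_3,\dots$ in terms of the three preceding generators, and those with $n=-1,-2,\dots$ express $r_{-2},r_{-3},\dots$ in terms of the three following ones. Each relation eliminates one generator, and $F$ is free on $r_{-1},r_0,r_1$. The element $s$ splits the extension. Since $B'\le F$, Lemma~\ref{lem:free} applies.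
\end{proof}

\section{Whitehead doubles}\label{sec:final}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The pattern $P_t$ is essential by Lemma~\ref{lem:ess}, so Theorem~\ref{thm:B} applies, and $B$ is residually solvable, hence hypoabelian, by Lemma~\ref{lem:W}. If $t\ne0$, then $\eta\notin G_0''\ge G_0^{(\omega)}\ge R(G_0)$ by Lemma~\ref{lem:alex}, so $G$ has either property if and only if $A$ has. If $t=0$, then $\eta\in R(G_0)\le G_0^{(\omega)}$, so $G$ has neither.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A trefoil of either chirality is fibered: $E_K$ fibers over the circle with fiber a once-punctured torus whose boundary is $\lambda$. The infinite cyclic cover of $E_K$ is the fiber times $\mathbb R$, so $A'=F$ is free of rank $2$, and $\lambda$ is conjugate in $F$ to $[y,z]^{\pm1}$ for a suitable basis $y,z$. By Lemma~\ref{lem:free}, $A$ is residually solvable, and Corollary~\ref{cor:C} gives $G^{(\omega)}=1$; in particular $G$ is hypoabelian. Only $t\ne0$ was used, so all choices of chirality and clasp sign are covered. The group $F$ maps onto the alternating group $A_5$, which is generated by two elements and is perfect, so $F^{(n)}\ne1$ and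 $G^{(n)}\ne1$ for all finite $n$.

It remains to follow $\lambda$ down the series. The depth is $d=2$. By Lemma~\ref{lem:depth}, $G^{(2)}\cap A=F\ni\lambda$. Corollary~\ref{cor:shift} with $\gamma=1$ gives $G^{(3)}\cap A=F'$, which contains $\lambda$; so $\lambda\in G^{(3)}$. With $\gamma=2$ it gives $G^{(4)}\cap A=F''$. Send $y$ and $z$ to $I+e_{12}$ and $I+e_{23}$ in the group of upper unitriangular $3\times3$ integer matrices. The commutator subgroup of this group consists of the central matrices $I+ne_{13}$, so $F''$ is sent to $I$, while $[y,z]$ is sent to $I+e_{13}$. Hence $[y,z]\notin F''$, and $\lambda\notin F''$ since $F''$ is normal in $F$. So $\lambda\notin G^{(4)}$, and $C\cap G^{(4)}=1$ by Lemma~\ref{lem:planes}.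
\end{proof}

The proof, together with $A\le G'$ from Lemma~\ref{lem:tori}(b), shows all three phases within the first five terms of the series:
\[
\begin{array}{c|ccccc}
n&0&1&2&3&4\\ \hline
G^{(n)}\cap A&A&A&F&F'&F''\\
G^{(n)}\cap C&C&C&\langle\lambda\rangle&\langle\lambda\rangle&1\\
\text{preimage of }T\text{ in }E_n&\text{torus}&\text{tori}&\text{annuli}&\text{annuli}&\text{planes}
\end{array}
\]
The second row is the intersection of the first with $C$. From $n=2$ to $n=4$ the series of $G$ induces on $A$ the derived series of the trefoil group delayed by one step, and by Lemma~\ref{lem:planes} the group $G^{(4)}$ is a free product of a free group, conjugates of $F''$ and conjugates of $G^{(4)}\cap B$.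

\begin{thebibliography}{9}

\bibitem{Gu}
Shijie Gu, \emph{Characterization of pseudo-collarable manifolds with boundary}, arXiv:1807.11405 (2018).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
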